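\title{Markovian avoidance couplings with linearly many walkers on complete graphs}

\begin{abstract}
In an avoidance coupling several walkers move in turn on a graph, each of them performs a simple random walk when viewed alone, and no two of them ever meet. The coupling is Markovian if the law of every move is determined by the current positions of the walkers. We show that the complete graph on $n$ vertices, with or without loops, carries a Markovian avoidance coupling of more than $n/128$ walkers for every $n\ge 8192$; this answers a question of Bates and Sauermann. For every $\varepsilon\in(0,1]$ and all large $n$, every number of walkers up to $n/(4+2\varepsilon)$ is possible on the graph with loops, and up to $n/(8+2\varepsilon)$ on the graph without loops. The construction starts from a coupling driven by $O(\log n)$ hidden random bits per round and stores these bits in the joint positions of a few walkers, masked so that no single trajectory feels them.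
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}\label{sec:problem}

Let $K_n$ be the complete graph on a set $V$ of $n$ vertices, let $K_n^*$ be the same graph with a loop at every vertex, and let $G$ be one of the two. A simple random walk on $G$ moves at each step to a uniformly random neighbor of its current vertex, regardless of its earlier trajectory: on $K_n^*$ to a uniform vertex among all $n$, including the current one, and on $K_n$ to a uniform vertex among the other $n-1$.

An \emph{avoidance coupling} of $k$ walkers on $G$ is a joint law for $k$ walkers that start at distinct vertices and move one at a time in cyclic order, such that each walker, viewed on its own, performs a simple random walk on $G$, and no two walkers ever occupy the same vertex. It is \emph{Markovian} if the distribution of the next move of a walker is determined by the current configuration of the walkers.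

We fix notation for this. The walkers are numbered $0,1,\dots,k-1$ in the order in which they move. Walker $i$ starts at $X_i(0)$, and in round $t\ge1$ it moves from $X_i(t-1)$ to $X_i(t)$; this move is \emph{turn $(i,t)$}. Round $0$ is the choice of the starting vertices. The \emph{configuration before turn $(i,t)$} is
\[
\bigl(X_0(t),\dots,X_{i-1}(t),\,X_i(t-1),\dots,X_{k-1}(t-1)\bigr),
\]
and the \emph{past of turn $(i,t)$} consists of all $X_{i'}(t')$ with $t'<t$, or with $t'=t$ and $i'<i$. At any moment two walkers $i<i'$ either have made their last moves in the same round $t$, or walker $i$ has last moved in round $t+1$ and walker $i'$ in round $t$. The requirements on an avoidance coupling therefore read as follows.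
\begin{itemize}
\item[(W)] For each $i$, the sequence $X_i(0),X_i(1),\dots$ is a simple random walk on $G$.
\item[(A)] For all $i<i'$ and $t\ge0$, $X_i(t)\ne X_{i'}(t)$ and $X_i(t+1)\ne X_{i'}(t)$.
\end{itemize}
The couplings that we construct are Markovian in the following strong form.
\begin{itemize}
\item[(M)] For each $i$ there is a map $\mathsf P_i$ from configurations to probability distributions on $V$ such that, for every $t\ge1$, the conditional law of $X_i(t)$ given the past of turn $(i,t)$ is the value of $\mathsf P_i$ at the configuration before that turn.
\end{itemize}
On configurations that never occur $\mathsf P_i$ is arbitrary.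

Two observations show how the requirements pull against each other. First, for $k\ge2$ the starting configuration has to be random: if $X_0(0)$ and $X_1(0)$ were fixed vertices, then (A) would forbid walker $0$ to move to its neighbor $X_1(0)$ in round $1$, against (W). In our couplings every $X_i(0)$ is uniform on $V$. Second, the obvious rule, in which the walker whose turn it is moves to a uniform vertex not occupied by another walker, satisfies (A) and (M) but not (W): on $K_n^*$ a walker then stays where it is with probability $1/(n-k+1)$ instead of $1/n$. Seen from outside every move avoids $k-1$ vertices, and yet the walker that makes it must not be able to tell from its own history which vertices these are.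

The following is known. Angel, Holroyd, Martin, Wilson and Winkler showed that Markovian avoidance couplings exist with $k\le n/(8\log_2 n)$ walkers on $K_n^*$ and with $k\le n/(56\log_2 n)$ walkers on $K_n$. In special cases where $k$ is a power of $2$ and $n$ is suitably related to $k$, they gave Markovian avoidance couplings with a number of walkers linear in $n$. Extending these cases to all $n$ yields avoidance couplings of $k\le\lceil n/4\rceil$ walkers on $K_n^*$, and Feldheim showed that such extensions can also be done on $K_n$, again with $k\le\lceil n/4\rceil$; the extensions do not preserve the Markov property. In the other direction, for $n\ge3$ every avoidance coupling on $K_n^*$, and hence on $K_n$, has at most $\lceil n-\log n\rceil$ walkers, with the natural logarithm; this improves the bound $n-2$ of Angel et al. The question that we answer comes from Bates and Sauermann~\cite{BS}: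
\begin{quote}
Is there a constant $c>0$ such that for every sufficiently large $n$ there is a Markovian avoidance coupling of at least $cn$ walkers on $K_n^*$? On $K_n$?
\end{quote}

\subsection{Results}

The answer is yes for both graphs.

\begin{theorem}\label{thm:main}
For every $n\ge 8192$ and each of $K_n^*$, $K_n$ there is a Markovian avoidance coupling with $k=2^{\lfloor\log_2(n/64)\rfloor}>n/128$ walkers.
\end{theorem}

\begin{theorem}\label{thm:dense}
For every $\varepsilon\in(0,1]$ there is $d_0(\varepsilon)$ such that for all $d\ge d_0(\varepsilon)$:
\begin{itemize}
\item[(a)] if $(2+\varepsilon)2^d\le n\le 2^{d+4}$, there is a Markovian avoidance coupling of $2^d$ walkers on $K_n^*$;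
\item[(b)] if $(4+\varepsilon)2^d\le n\le 2^{d+4}$, there is a Markovian avoidance coupling of $2^d$ walkers on $K_n$.
\end{itemize}
Consequently, for all large $n$ (depending on $\varepsilon$), Markovian avoidance couplings exist with exactly $m$ walkers for every $1\le m\le n/(4+2\varepsilon)$ on $K_n^*$ and for every $1\le m\le n/(8+2\varepsilon)$ on $K_n$.
\end{theorem}

Thus $c=1/128$ works for all $n\ge8192$, and for sufficiently large $n$ any fixed $c<1/4$ works on $K_n^*$ and any fixed $c<1/8$ on $K_n$. We do not claim that the constants $1/4$ and $1/8$ are optimal. Theorem~\ref{thm:main} alone answers the question, and its proof does not use Theorem~\ref{thm:dense}.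

\subsection{The idea}

A coupling that need not be Markovian may keep a hidden memory; a Markovian coupling has no memory other than the positions of the walkers. Room is not the obstacle. The coupling from which we start (Section~\ref{sec:labels}) steers $2^d$ walkers with $O(d)$ shared random bits per round, so $O(\log n)$ walkers, each showing a single bit, could display the whole memory. The obstacle is (W): a walker whose position reveals a bit that will steer its own next move does not perform a simple random walk. We get around it by secret sharing (Section~\ref{sec:tools}). A reference walker shows a random mask $W$, and a second walker shows $W$ shifted by the bit to be stored. Each position alone is independent of the bit; the two together determine it. The masks are shared randomness too, so they must be stored as well, and this is done by hiding the mask of the next round under the mask of the present one. Section~\ref{sec:thm1} assembles these parts into a proof of Theorem~\ref{thm:main}. There every walker can display a bit wherever it goes, which costs a large constant factor in the number of vertices. Section~\ref{sec:thm2} proves Theorem~\ref{thm:dense} by confining the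 display to a small part of the graph.

All our couplings have the same form. There is a family of independent \emph{driving variables}: shared ones, which are strings of independent fair bits, and \emph{private} ones, each attached to one walker and one round. From them we compute an \emph{input} $I_i(t)$ for every walker $i$ and round $t$, and $X_i(t)$ is a fixed function of $X_i(t-1)$ and $I_i(t)$. In this description the walkers do not look at one another. Property (W) follows once the inputs $I_i(0),I_i(1),\dots$ of each walker are i.i.d.\ and a random input sends every vertex $x$ to a uniform neighbor, because $I_i(t)$ is then independent of $X_i(0),\dots,X_i(t-1)$. Property (M) follows once every shared bit that enters $I_i(t)$ is either readable from the configuration before turn $(i,t)$ or independent of the past.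

Throughout, $N$ is the degree of $G$, that is $N=n$ for $K_n^*$ and $N=n-1$ for $K_n$. For a set $B\subseteq V$ and a vertex $x$ we write $B^{-x}$ for the set of neighbors of $x$ in $B$: $B^{-x}=B$ on $K_n^*$ and $B^{-x}=B\setminus\{x\}$ on $K_n$. Uniform on $[0,1)$ refers to Lebesgue measure.

\section{Labels: $2^d$ walkers on $2^{d+1}$ vertices}\label{sec:labels}

The mechanism of avoidance is already visible for two walkers.

\begin{example}\label{ex:two}
Identify the vertices of $K_4^*$ with the cells $\mathbb F_2^2$ of a $2\times2$ grid; the first coordinate is the row and the second is the column. Let $\beta_0(t),\beta_1(t)$, $t\ge0$, be independent fair bits, and put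
\[
X_0(t)=\bigl(\beta_0(t),\,\beta_1(t)\bigr),\qquad X_1(t)=\bigl(\beta_0(t+1)+1,\,\beta_1(t)+1\bigr).
\]
Neither walker uses a bit twice, so each trajectory is a sequence of independent uniform cells, which is (W). The cells $X_0(t)$ and $X_1(t)$ lie in different columns, and $X_0(t+1)$ and $X_1(t)$ lie in different rows, which is (A). At turn $(0,t)$ the bit $\beta_0(t)$ can be read from $X_1(t-1)$ and the bit $\beta_1(t)$ has not been used; at turn $(1,t)$ the bit $\beta_1(t)$ can be read from $X_0(t)$ and $\beta_0(t+1)$ has not been used. So (M) holds: walker $0$ always moves to a uniform cell of the row that does not contain walker $1$, and walker $1$ to a uniform cell of the column that does not contain walker $0$.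
\end{example}

Two walkers are kept apart by a bit that both of them use, with different offsets. The second condition in (A) compares different rounds, and this is why walker $1$ uses a bit of time $t+1$ already in round $t$. For $2^d$ walkers we let the binary digits of $i$ decide, coordinate by coordinate, whether walker $i$ looks ahead.

Let $A_d=\mathbb F_2^{d+1}$ with coordinates $j=0,\dots,d$. For $0\le i<2^d$ let $i_1\dots i_d$ be the binary digits of $i$, most significant first, and put $i_0=i_{d+1}=0$. For a sequence $\beta=(\beta(t))_{t\ge0}$ in $A_d$ define the \emph{label} $\lambda_i^\beta(t)\in A_d$ by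
\begin{equation}\label{eq:label}
\lambda_i^\beta(t)_j=\beta_j(t+i_{j+1})+i_j+i_{j+1},\qquad 0\le j\le d .
\end{equation}
It depends only on $i$, $\beta(t)$ and $\beta(t+1)$. For $d=1$ the labels are the positions in Example~\ref{ex:two}.

\begin{lemma}\label{lem:labels}
Let $0\le i<i'<2^d$ and $t\ge0$.
\begin{itemize}
\item[(a)] For every sequence $\beta$, $\lambda_i^\beta(t)\ne\lambda_{i'}^\beta(t)$.
\item[(b)] For every sequence $\beta$, $\lambda_i^\beta(t+1)\ne\lambda_{i'}^\beta(t)$.
\item[(c)] If $\beta(0),\beta(1),\dots$ are i.i.d.\ uniform on $A_d$, then for each fixed walker the labels in rounds $0,1,\dots$ are i.i.d.\ uniform on $A_d$.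
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $j\in\{1,\dots,d\}$ be the largest index with $i_j\ne i'_j$. Then $i_{j+1}=i'_{j+1}$, so in coordinate $j$ both labels use the bit $\beta_j(t+i_{j+1})$, and the offsets $i_j+i_{j+1}$ and $i'_j+i'_{j+1}$ differ.

(b) Let $m\in\{1,\dots,d\}$ be the smallest index with $i_m\ne i'_m$. Since $i<i'$, we have $i_m=0$ and $i'_m=1$; also $i_{m-1}=i'_{m-1}$. In coordinate $m-1$,
\[
\lambda_i^\beta(t+1)_{m-1}=\beta_{m-1}(t+1)+i_{m-1},\qquad
\lambda_{i'}^\beta(t)_{m-1}=\beta_{m-1}(t+1)+i_{m-1}+1 .
\]

(c) For fixed $i$, coordinate $j$ in round $t$ is $\beta_j(t+i_{j+1})$ plus a constant, and different pairs $(j,t)$ give different pairs $(j,t+i_{j+1})$. So all coordinates in all rounds are independent fair bits.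
\end{proof}

Parts (a) and (b) cover exactly the two kinds of pairs in (A): if walker $i$ carries the label $\lambda_i^\beta(t)$ from its move in round $t$ until its next move, then two walkers never carry the same label at the same moment.

\begin{remark}\label{rem:exact}
Let $k=2^d$, $n=2k$, and identify $V$ with $A_d$. Then $X_i(t)=\lambda_i^\beta(t)$ satisfies (W) and (A) on $K_n^*$ by Lemma~\ref{lem:labels}, and it also satisfies (M). Indeed, at turn $(i,t)$ walker $i$ needs the bits $\beta_j(t+i_{j+1})$. If $j<d$ and $i_{j+1}=0$, then walker $i+2^{d-j-1}$, whose digit $j+1$ is $1$, is still at its position of round $t-1$, which shows $\beta_j(t)$. If $i_{j+1}=1$, the bit $\beta_j(t+1)$ has so far been used only by walkers $i'<i$ with $i'_{j+1}=1$ in round $t$; either such a walker exists and shows it, or the bit is unused. The bit $\beta_d(t)$ is unused if $i=0$ and is shown by walker $0$ otherwise. Which case occurs depends only on $i$ and $j$. The same holds if $n$ is a multiple of $2k$: split $V$ into classes $C_y$, $y\in A_d$, of equal size and send a walker with label $y$ to a uniform vertex of $C_y$.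
\end{remark}

Now let $n$ be arbitrary, so that the classes $C_y$ have unequal sizes $g_y$. The label $y$ is uniform, so for each vertex of $C_y$ to receive probability $1/n$ the walker has to enter $C_y$ with probability $2kg_y/n$, and these numbers cannot all equal $1$. With the remaining probability the walker must go elsewhere, still avoiding the others. The natural remedy is a second family of classes $D_z$, all of the same size, governed by a second, independent label $z$; a private coin decides whether the walker goes to $C_y$ or to $D_z$. This restores (W) and (A), but a walker now shows only one of its two labels, and the argument of Remark~\ref{rem:exact} breaks down. For $d=2$, walker $2$ needs the bit $\beta_1(t)$ at turn $(2,t)$. This bit was used by walkers $1$ and $3$ in round $t-1$ and by walker $0$ in round $t$. If walker $1$ was in a class $C_y$ in round $t-1$, the past determines the bit. But walker $1$ has moved since, and if walkers $0$ and $3$ both sit in classes $D_z$, no walker displays it. The shared bits need a reliable place in the configuration.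

\section{Writing bits into positions}\label{sec:tools}

Once a walker has been sent to a class, its position inside the class is still free, subject to being uniform. We use this freedom to display a number. For a nonempty finite linearly ordered set $B$, number the elements by their ranks $0,\dots,|B|-1$, and for $u\in[0,1)$ let $B[u]$ be the element of rank $\lfloor u|B|\rfloor$. If $u$ is uniform on $[0,1)$, then $B[u]$ is uniform on $B$. A reader of the configuration sees the vertex and its class, but on $K_n$ does not know whether the previous position of the walker was removed from the class before the choice was made. The next lemma bounds the error in either case.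

\begin{lemma}[display]\label{lem:display}
Let $B$ be a linearly ordered set of size $g\ge16$, and for $v\in B$ let $\rho(v)=\mathrm{rank}_B(v)/g$. Let $B'=B$ or $B'=B\setminus\{x\}$ with $x\in B$, let $u\in[0,1)$ and $v=B'[u]$. Then $-2/g<\rho(v)-u\le 1/g$.
\end{lemma}

\begin{proof}
Let $R=\lfloor u|B'|\rfloor$. Removing one element lowers a rank by at most $1$, so $\mathrm{rank}_B(v)\in\{R,R+1\}$, and therefore $u|B'|-1<\mathrm{rank}_B(v)\le u|B'|+1$. Since $|B'|\in\{g-1,g\}$ and $u<1$, we have $ug-1<u|B'|\le ug$. Hence $ug-2<\mathrm{rank}_B(v)\le ug+1$.
\end{proof}

In the situation of the lemma we say that $v$ \emph{displays} $u$. For $W\in\mathbb Z_m$ with representative $\overline W\in\{0,\dots,m-1\}$ and $\xi\in[0,1)$ let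
\[
\mu_m(W,\xi)=\frac{\overline W+\xi}{m}\in[0,1).
\]
If $W$ and $\xi$ are independent and uniform, then $\mu_m(W,\xi)$ is uniform on $[0,1)$. To store a bit $\omega$ we let one walker display $\mu_{16}(W,\xi)$ and another $\mu_{16}(W+8\omega,\xi')$. If both classes have exactly $16$ elements and nothing is removed, the two ranks are $\overline W$ and $\overline{W+8\omega}$, and $\omega$ is read off at once. In general the picture is blurred, but not too much.

\begin{lemma}[reading a bit]\label{lem:read}
Let $W\in\mathbb Z_{16}$, $\omega\in\{0,1\}$ and $\xi,\xi'\in[0,1)$. Suppose that $v$ displays $u=\mu_{16}(W,\xi)$ and $v'$ displays $u'=\mu_{16}(W+8\omega,\xi')$, in possibly different ordered sets of size at least $16$. Then $\rho(v')-\rho(v)$ is at distance less than $\frac14$ from $\omega/2$ in $\mathbb R/\mathbb Z$. In particular $\rho(v)$ and $\rho(v')$ determine $\omega$.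
\end{lemma}

\begin{proof}
Modulo $1$ we have $u'-u\equiv\frac\omega2+\frac{\xi'-\xi}{16}$, so
\[
\rho(v')-\rho(v)\equiv\frac\omega2+\frac{\xi'-\xi}{16}+\bigl[(\rho(v')-u')-(\rho(v)-u)\bigr].
\]
The second term is smaller than $\frac1{16}$ in absolute value. By Lemma~\ref{lem:display} both $\rho(v)-u$ and $\rho(v')-u'$ lie in $(-\frac18,\frac1{16}]$, so the bracket is smaller than $\frac3{16}$ in absolute value. The open arcs of radius $\frac14$ around $0$ and around $\frac12$ are disjoint.
\end{proof}

It remains to see that the writer does not feel what it writes. Part (a) of the next lemma treats stored bits that are independent of the masks; part (b) allows the stored bit to depend on the mask of the following round.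

\begin{lemma}[masking]\label{lem:mask}
Let $\mathcal A$ be a finite abelian group and let $M_0,M_1,\dots$ be i.i.d.\ uniform on $\mathcal A$.
\begin{itemize}
\item[(a)] If $c_0,c_1,\dots\in\mathcal A$ are constants, then $M_t+c_t$, $t\ge0$, are i.i.d.\ uniform.
\item[(b)] If $F_t\colon\mathcal A\to\mathcal A$ are fixed maps, then $M_t+F_t(M_{t+1})$, $t\ge0$, are i.i.d.\ uniform.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is the case of constant maps in (b). For (b), fix $t_0$ and condition on $M_{t_0+1}$. The map
\[
(M_0,\dots,M_{t_0})\mapsto\bigl(M_t+F_t(M_{t+1})\bigr)_{0\le t\le t_0}
\]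
from $\mathcal A^{t_0+1}$ to itself is injective, because from the image and $M_{t_0+1}$ one recovers $M_{t_0},M_{t_0-1},\dots,M_0$ in this order. It is therefore a bijection, and the image is uniform on $\mathcal A^{t_0+1}$. Since $t_0$ is arbitrary, the claim follows.
\end{proof}

The shift of the index in (b) cannot be dropped: a mask cannot hide itself. If $\omega$ is the leading binary digit of $\overline W$, then $\overline{W+8\omega}\in\{0,\dots,7\}$ for every $W\in\mathbb Z_{16}$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:thm1}

\subsection{Classes and memory walkers}

Let $n\ge8192=64\cdot2^7$, $d=\lfloor\log_2(n/64)\rfloor\ge7$ and $k=2^d$, so that $64k\le n<128k$. Let $A=A_d$, so $|A|=2k$. Put $w=n/(2k)-16\ge16$. Since $2kw=n-32k$ is an integer, it is a sum of $2k$ integers $g_y\in\{\lfloor w\rfloor,\lceil w\rceil\}$, $y\in A$. Partition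
\[
V=\bigsqcup_{y\in A}C_y\ \sqcup\ \bigsqcup_{z\in A}D_z,\qquad |C_y|=g_y,\qquad |D_z|=16,
\]
and let $C$ and $D$ be the unions of the two families, so $|C|=n-32k$ and $|D|=32k$. Every class has at least $16$ vertices; this is where $n\ge64k$ is used, and it makes every vertex a place where a bit can be displayed. Order each class linearly; $\rho(v)$ refers to the class of $v$. From $1\le g_y\le w+1\le n/(2k)-1$ we get
\begin{equation}\label{eq:gbound}
2k\le 2kg_y\le n-2k .
\end{equation}

A group of walkers that holds the memory cannot be read while it is being overwritten. We therefore use two groups, one at each end of the cyclic order. Let $L=4(d+1)+8$, the number of bits to be stored, let $p=L+1=4d+13$, and put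
\[
P_1=\{0,\dots,p-1\},\qquad P_2=\{k-p,\dots,k-1\}.
\]
These are the \emph{memory walkers}; the others are the \emph{main walkers}. We have $2p\le k$: for $d=7$ this reads $82\le128$, and when $d$ increases by $1$ the left side grows by $8$ while the right side doubles. This is where $n\ge8192$ is used. In each group the first walker is the reference walker and the $l$-th walker after it stores the $l$-th bit.

\subsection{The record and the inputs}

The driving variables, all independent and uniform, are $\beta(t),\gamma(t)\in A$ and masks $W_t,W'_t\in\mathbb Z_{16}$ for $t\ge0$, and private variables $\xi_i(t),\eta_i(t)\in[0,1)$. A mask is a string of four independent fair bits. The group $P_1$ uses the mask $W_t$ in round $t$ and the group $P_2$ uses $W'_t$. The \emph{record}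
\[
\Phi_t=\bigl(\beta(t),\beta(t+1),\gamma(t),\gamma(t+1),W_t,W'_t\bigr)\in\{0,1\}^L
\]
lists the shared variables from which the labels and masks of round $t$ are computed. The masks belong to it because all walkers of a group need the exact value of their mask, while the reference walker shows it only up to the error of Lemma~\ref{lem:display}.

The plan is shown in Figure~\ref{fig:relay}: in round $t-1$ the group $P_2$ writes $\Phi_t$; early in round $t$ the group $P_1$ makes a copy; the copy is consulted while $P_2$ replaces $\Phi_t$ by $\Phi_{t+1}$. The group $P_1$ cannot copy its own mask $W_t$, by the remark after Lemma~\ref{lem:mask}, and it need not, because nobody uses $W_t$ after $P_1$ has moved. So let $\Phi_t^\circ$ be $\Phi_t$ with the four bits of $W_t$ replaced by $0$.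

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw (0,0) rectangle node {$P_2$} (2,0.6);
\draw (2,0) rectangle node {$P_1$} (4,0.6);
\draw (4,0) rectangle node {main walkers} (8,0.6);
\draw (8,0) rectangle node {$P_2$} (10,0.6);
\node at (1,0.9) {writes $\Phi_t$};
\node at (3,0.9) {writes $\Phi_t^\circ$};
\node at (9,0.9) {writes $\Phi_{t+1}$};
\draw[thick] (2,-0.1) -- (2,1.8);
\node at (1,1.5) {round $t-1$};
\node at (6,1.5) {round $t$};
\draw[thick,<->] (2,-0.3) -- node[below] {$\Phi_t$ is read from $P_2$} (8.3,-0.3);
\draw[thick,<->] (8.3,-0.3) -- (10,-0.3);
\node at (9.3,-0.6) {$\Phi_t^\circ$ from $P_1$};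
\end{tikzpicture}
\caption{The turns in their order, from left to right. The group $P_2$ writes the record $\Phi_t$ at the end of round $t-1$, and it can be read up to and including the turn of the first walker of $P_2$ in round $t$. For the remaining turns of round $t$ the copy $\Phi_t^\circ$ written by $P_1$ is read.}
\label{fig:relay}
\end{figure}

Let $\omega_l(\cdot)$ be the $l$-th bit of a string for $1\le l\le L$, and let $\omega_0\equiv0$. The input of walker $i$ in round $t$ is $I_i(t)=(y_i(t),z_i(t),u_i(t),\eta_i(t))$, where $y_i(t)=\lambda_i^\beta(t)$, $z_i(t)=\lambda_i^\gamma(t)$ and, with $0\le l\le L$,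
\[
u_i(t)=\begin{cases}
\mu_{16}\bigl(W_t+8\,\omega_l(\Phi_t^\circ),\,\xi_i(t)\bigr)&\text{if } i=l\in P_1,\\[2pt]
\mu_{16}\bigl(W'_t+8\,\omega_l(\Phi_{t+1}),\,\xi_i(t)\bigr)&\text{if } i=k-p+l\in P_2,\\[2pt]
\xi_i(t)&\text{if $i$ is a main walker.}
\end{cases}
\]

\begin{lemma}\label{lem:inputs1}
For each $i$ the inputs $I_i(t)$, $t\ge0$, are i.i.d.\ uniform on $A\times A\times[0,1)^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:labels}(c) and the independence of $\beta$ and $\gamma$, the pairs $(y_i(t),z_i(t))$ are i.i.d.\ uniform, and the $\eta_i(t)$ are private. It suffices to show that, conditionally on the whole sequences $\beta$ and $\gamma$, the $u_i(t)$ are i.i.d.\ uniform. For a main walker $u_i(t)$ is private. For $i=l\in P_1$ condition also on all $W'_t$. Then every $\omega_l(\Phi_t^\circ)$ is a constant, and Lemma~\ref{lem:mask}(a) shows that the $W_t+8\omega_l(\Phi_t^\circ)$ are i.i.d.\ uniform on $\mathbb Z_{16}$. For $i=k-p+l\in P_2$ condition instead on all $W_t$. Then $8\omega_l(\Phi_{t+1})$ is a fixed function of $W'_{t+1}$, and Lemma~\ref{lem:mask}(b) shows that the $W'_t+8\omega_l(\Phi_{t+1})$ are i.i.d.\ uniform. Applying $\mu_{16}$ with the private $\xi_i(t)$ gives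 the claim.
\end{proof}

\subsection{The move, and properties (A) and (W)}

At turn $(i,t)$ write $x=X_i(t-1)$ and $(y,z,u,\eta)=I_i(t)$. Let $Q=C_y$ if $\eta<\theta$ and $Q=D_z$ otherwise, and put $X_i(t)=Q^{-x}[u]$, where
\[
\theta=\begin{cases}
\dfrac{2k\,|C_y^{-x}|}{N}&\text{on $K_n^*$, and on $K_n$ if } x\in C,\\[10pt]
\dfrac{2kg_y-1+2k\,\mathbf 1[z=c]}{n-1}&\text{on $K_n$ if } x\in D_c .
\end{cases}
\]
The second line is explained by the computation below: when $z=c$ the set $D_z^{-x}$ has only $15$ vertices and must be chosen less often, so $\theta$ has to have prescribed averages both over $z$ for fixed $y$ and over $y$ for fixed $z$. By~\eqref{eq:gbound} all numerators lie between $0$ and $n-1$, so $\theta\in[0,1]$. In round $0$ the rule for $K_n^*$, which does not involve $x$, is used on both graphs.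

\medskip\noindent\emph{Property (A).} We have $X_i(t)\in C_{y_i(t)}\cup D_{z_i(t)}$. For the pairs in (A) the labels $y$ differ and the labels $z$ differ by Lemma~\ref{lem:labels}(a),(b), so the two positions lie in disjoint sets. For $t=0$ this includes the starting vertices.

\medskip\noindent\emph{Property (W).} By Lemma~\ref{lem:inputs1} it suffices to show that a uniform input sends $x$ to each of its neighbors with probability $1/N$.

Consider first $K_n^*$, or $K_n$ with $x\in C$. A vertex $v\in C_y^{-x}$ is reached when the label is $y$, the coin chooses $C_y$, and $u$ selects $v$; the probability is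
\[
\frac1{2k}\cdot\frac{2k|C_y^{-x}|}{N}\cdot\frac1{|C_y^{-x}|}=\frac1N .
\]
Since $N=|C^{-x}|+32k$, the walker goes to $D$ with probability $32k/N$. As $\theta$ does not depend on $z$ and $D_z^{-x}=D_z$ has $16$ vertices for every $z$, this mass is uniform on the $32k$ vertices of $D$. In particular $X_i(0)$ is uniform on $V$.

Now consider $K_n$ with $x\in D_c$. For fixed $y$ the average of $\theta$ over $z$ is $(2kg_y-1+1)/(n-1)$, so a vertex $v\in C_y$ has probability
\[
\frac1{2k}\cdot\frac{2kg_y}{n-1}\cdot\frac1{g_y}=\frac1{n-1}.
\]
For fixed $z$, the average of $2kg_y$ over $y$ is $|C|=n-32k$, so the average of $1-\theta$ over $y$ is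
\[
1-\frac{n-32k-1+2k\mathbf 1[z=c]}{n-1}=\frac{2k\,(16-\mathbf 1[z=c])}{n-1}=\frac{2k\,|D_z^{-x}|}{n-1},
\]
and a vertex $v\in D_z^{-x}$ has probability $\frac1{2k}\cdot\frac{2k|D_z^{-x}|}{n-1}\cdot\frac1{|D_z^{-x}|}=\frac1{n-1}$.

\subsection{Property (M)}

\begin{lemma}\label{lem:decode1}
Let $t\ge1$. If $i\le k-p$, then $\Phi_t$ is a function of the positions of $P_2$ before turn $(i,t)$. If $i>k-p$, then $\Phi_t^\circ$ is a function of the positions of $P_1$ before turn $(i,t)$. The functions do not depend on $t$.
\end{lemma}

\begin{proof}
Every position $X_{i'}(s)$ displays $u_{i'}(s)$ in a class of size at least $16$. If $i\le k-p$, all walkers of $P_2$ are at their positions of round $t-1$. Walker $k-p$ displays $\mu_{16}(W'_{t-1},\cdot)$ and walker $k-p+l$ displays $\mu_{16}(W'_{t-1}+8\omega_l(\Phi_t),\cdot)$, so Lemma~\ref{lem:read} recovers $\omega_l(\Phi_t)$ for each $l$. If $i>k-p$, all walkers of $P_1$ are at their positions of round $t$, because $p\le k-p$. Walker $0$ displays $\mu_{16}(W_t,\cdot)$ and walker $l$ displays $\mu_{16}(W_t+8\omega_l(\Phi^\circ_t),\cdot)$, so Lemma~\ref{lem:read} recovers $\omega_l(\Phi^\circ_t)$.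
\end{proof}

Fix a turn $(i,t)$ with $t\ge1$. In both cases of the lemma the configuration determines $\Phi_t^\circ$, hence $y_i(t)$ and $z_i(t)$; it contains $X_i(t-1)$; and $\xi_i(t),\eta_i(t)$ are independent of the past. For a main walker nothing else enters the move. For a memory walker the mask and the stored bit in $u_i(t)$ remain.

If $i\in P_1$, then $i\le p-1\le k-p$, so the configuration determines $\Phi_t$, and with it $W_t$ and $\omega_i(\Phi_t^\circ)$.

If $i=k-p+l\in P_2$, the mask $W'_t$ is part of $\Phi_t^\circ$. The stored bit $\omega=\omega_l(\Phi_{t+1})$ is of one of two kinds, depending only on $l$. It is \emph{old} if $l=0$, when it is $0$, or if it is a bit of $\beta(t+1)$ or $\gamma(t+1)$; then it is determined by $\Phi_t^\circ$. Otherwise it is \emph{new}: a bit of $\beta(t+2)$, $\gamma(t+2)$, $W_{t+1}$ or $W'_{t+1}$. We claim that a new bit has not influenced the past. Each position is a function of the inputs of the same walker up to that round, so we list the shared bits in the inputs of all earlier turns and of round $0$. Labels in rounds up to $t$ use $\beta(s),\gamma(s)$ with $s\le t+1$. Masks used in these rounds have index at most $t$. Walkers of $P_1$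 have stored bits of $\Phi_s^\circ$ with $s\le t$, and walkers of $P_2$ have stored, in rounds up to $t-1$, bits of $\Phi_s$ with $s\le t$. The walkers of $P_2$ that have already moved in round $t$ have stored $\omega_{l'}(\Phi_{t+1})$ with $l'<l$, and different coordinates of a record are different driving bits. So the past is a function of driving variables other than $\omega,\xi_i(t),\eta_i(t)$, and this triple is uniform and independent of the past.

In all cases $X_i(t)$ is a function, depending only on $i$, of the configuration and of variables that are independent of the past and have a law depending only on $i$. This is (M), and Theorem~\ref{thm:main} is proved.\hfill$\square$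

\section{Proof of Theorem~\ref{thm:dense}}\label{sec:thm2}

\subsection{What has to change}

In Section~\ref{sec:thm1} there are $4k$ classes of size at least $16$. With $n$ close to $2k$ most classes have at most one vertex, and such a class displays nothing. We therefore set aside a set $E$ of about $\varepsilon k$ vertices, cut into few and large classes, and write only there. On the rest of the graph the walkers follow the two-label rule with classes $D_z$ of size $1$. This raises three difficulties.

\emph{A memory walker is in $E$ only a fraction $|E|/n$ of the time.} Each bit is therefore entrusted to a team of $T$ walkers, with a rota that guarantees that at least one member enters $E$ in every round. A fixed timetable is excluded by (W), since a walker that is sure to enter $E$ in a prescribed round does not perform a simple random walk. So the rota is shifted by a random mask, which joins the record.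

\emph{Main walkers must visit $E$ too.} They need a label in $A_d$ to avoid each other, whereas memory walkers need large classes and hence few labels. The two systems of labels do not separate a main walker from a memory walker. For this the vertices of $E$ receive types in $\mathbb Z_q^4$, and in each round random slices are reserved for the memory walkers. A main walker finds its target free with probability $(1-1/q)^4$, and the slack $\varepsilon$ pays for this loss.

\emph{A bit is now written several times in a row, and not always visibly.} We have to show that at every turn it is either on display or still unseen.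

\subsection{Parameters}

Fix $\varepsilon\in(0,1]$. Let $k=2^d$, $A=A_d$, and let $n$ be as in the theorem, so $n\le16k$. Let $q$ be the least power of two with $q\ge16/\varepsilon$, and
\[
\sigma=(1-1/q)^4\ge1-4/q\ge1-\varepsilon/4,\qquad e=\lfloor\varepsilon k\rfloor\le k .
\]
Let $T$ be the least power of two with $T\ge8n/(7e)$, let $f=\lceil2\log_2d\rceil$ and $H=q^4\,2^{f+1}$, and put
\[
L=6(d+1)+2(f+1)+8\log_2q+8+2\log_2T,\qquad p=(L+1)T .
\]
Suppose $\varepsilon k\ge4$. Then $e\ge\varepsilon k/2$, and $n\le16k$ gives $T<16n/(7e)\le512/(7\varepsilon)$. Also $q<32/\varepsilon$ and $d^2\le2^f<2d^2$. Hence $p=O_\varepsilon(d)$ and $H=O_\varepsilon(d^2)$, uniformly in $n$, and there is $d_0(\varepsilon)$ such that for $d\ge d_0(\varepsilon)$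
\begin{equation}\label{eq:large}
\varepsilon k\ge4,\qquad p\le2^f,\qquad 2p\le k,\qquad 16H\le e .
\end{equation}
Assume this from now on. Since $N\ge n-1\ge(2+\varepsilon)k-1$,
\[
\sigma N\ge(2+\varepsilon)\Bigl(1-\frac\varepsilon4\Bigr)k-1=\Bigl(2+\frac\varepsilon2-\frac{\varepsilon^2}4\Bigr)k-1\ge\Bigl(2+\frac\varepsilon4\Bigr)k-1\ge2k .
\]
Thus $N\ge2k$ and $\pi_0:=2k/(\sigma N)\le1$.

\subsection{The vertex set}

Let $V=E\sqcup V'$ with $|E|=e$ and $n'=|V'|=n-e$. Since $e\le\varepsilon k$, we have $n'\ge2k$ in case (a) and $n'\ge4k$ in case (b).

The set $E$ is partitioned into $H$ linearly ordered classes $E_{r,\alpha}$, $r\in\mathbb Z_q^4$, $\alpha\in A_f$, whose sizes differ by at most $1$. Each has at least $\lfloor e/H\rfloor\ge16$ vertices. For $v\in E_{r,\alpha}$ the \emph{type} of $v$ is $r(v)=r=(r_1,r_2,r_3,r_4)$, and $\rho(v)$ refers to this class. Fix an injection $\varphi\colon E\to A$, which exists because $e\le2k$.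

The set $V'$ consists of $2k$ vertices $s_z$, $z\in A$, and classes $C_y$, $y\in A$, with union $C$ and sizes $g_y\in\{\lfloor w\rfloor,\lceil w\rceil\}$, where $w=(n'-2k)/(2k)\ge0$ and $\sum_yg_y=n'-2k$. Since $w$ is a multiple of $1/(2k)$, we have $\lceil w\rceil\le w+1-1/(2k)$, that is
\begin{equation}\label{eq:gbound2}
2kg_y\le n'-1 .
\end{equation}
On $K_n^*$ some classes $C_y$ may be empty. On $K_n$ we have $w\ge1$, so $g_y\ge1$ for all $y$. This is needed for a walker at $s_c$ that draws the label $z=c$: it may not stay, so $C_y$ has to offer a vertex. It is the reason for the constant $4$ in (b).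

\subsection{The record and the inputs}

The shared driving variables, independent and uniform, are for $t\ge0$
\[
\beta(t),\gamma(t),\delta(t)\in A,\quad \kappa(t)\in A_f,\quad b(t)\in\mathbb Z_q^4,\quad (W_t,J_t),(W'_t,J'_t)\in\mathbb Z_{16}\times\mathbb Z_T ,
\]
where $b(t)=(b_1(t),\dots,b_4(t))$. As $q$ and $T$ are powers of two, each is a string of independent fair bits. The record $\Phi_t\in\{0,1\}^L$ lists $\beta,\gamma,\delta,\kappa,b$ at times $t$ and $t+1$, and $W_t,J_t,W'_t,J'_t$; these are $6(d+1)$, $2(f+1)$, $8\log_2q$ and $8+2\log_2T$ bits. Let $\Phi_t^\circ$ be $\Phi_t$ with the bits of $(W_t,J_t)$ replaced by $0$. Again $\omega_l$ is the $l$-th bit and $\omega_0\equiv0$. Every coin and every uniform choice below that is not specified otherwise is made with a separate private uniform variable in $[0,1)$.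

All walkers have labels $y_i(t)=\lambda_i^\beta(t)$ and $z_i(t)=\lambda_i^\gamma(t)$ for use in $V'$. The memory walkers are $P_1=\{0,\dots,p-1\}$ and $P_2=\{k-p,\dots,k-1\}$; the others are main walkers.

A main walker has the further label $a_i(t)=\lambda_i^\delta(t)$, which names at most one vertex of $E$ through $\varphi$. A vertex $v\in E$ is \emph{admissible in round $t$} if its type satisfies the four inequalities in the middle row of Table~\ref{tab:types}. The input of a main walker consists of $y_i(t),z_i(t),a_i(t)$, the vector $(b_1(t+1),b_2(t),b_3(t),b_4(t))$ and its private variables.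

\begin{table}[ht]
\centering
\begin{tabular}{l|cccc}
& $r_1$ & $r_2$ & $r_3$ & $r_4$\\ \hline
$P_1$ & $=b_1(t)$ & $=b_2(t)$ & private & private\\
main & $\ne b_1(t+1)$ & $\ne b_2(t)$ & $\ne b_3(t)$ & $\ne b_4(t)$\\
$P_2$ & $=b_1(t+1)+1$ & $=b_2(t)+1$ & $=b_3(t+1)$ & $=b_4(t)$
\end{tabular}
\caption{The type of the vertex of $E$ that a walker may enter in round $t$.}
\label{tab:types}
\end{table}

A memory walker has an index $\iota\in\{0,\dots,p-1\}$ in its group, namely $\iota=i$ in $P_1$ and $\iota=i-(k-p)$ in $P_2$. Write $\iota=lT+j$ with $0\le l\le L$ and $0\le j<T$: the walker is member $j$ of team $l$. Since $p\le2^f$, the label $\alpha_i(t)=\lambda_\iota^\kappa(t)\in A_f$ is defined by~\eqref{eq:label} with $f$ in place of $d$. The type $r_i(t)\in\mathbb Z_q^4$ is given by the first or last row of Table~\ref{tab:types}, where ``private'' stands for a private uniform element of $\mathbb Z_q$. With private uniform $\xi,\zeta\in[0,1)$ put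
\[
u_i(t)=\mu_{16}(\mathsf W+8\omega,\xi),\qquad \psi_i(t)=\mu_T(\mathsf J+j,\zeta),
\]
where
\[
(\mathsf W,\mathsf J,\omega)=\begin{cases}\bigl(W_t,J_t,\omega_l(\Phi_t^\circ)\bigr)&\text{for } i\in P_1,\\[2pt] \bigl(W'_t,J'_t,\omega_l(\Phi_{t+1})\bigr)&\text{for } i\in P_2.\end{cases}
\]
The variable $\psi_i(t)$ is the rota: it will decide whether the walker enters $E$, and $u_i(t)$ is what it displays there. The input consists of $y_i,z_i,\alpha_i,r_i,u_i,\psi_i$ at time $t$ and the remaining private variables.

\begin{lemma}\label{lem:inputs2}
For each $i$ the inputs in rounds $t\ge0$ are i.i.d., and the components of an input are independent and uniform.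
\end{lemma}

\begin{proof}
For the labels $y_i,z_i,a_i,\alpha_i$ this is Lemma~\ref{lem:labels}(c) applied to the independent sequences $\beta,\gamma,\delta,\kappa$. In each row of Table~\ref{tab:types} a variable $b_m(s)$ occurs for at most one round $t$, so the components built from $b$ are i.i.d.\ uniform on $\mathbb Z_q^4$. This settles main walkers. For a memory walker condition on the sequences $\beta,\gamma,\delta,\kappa,b$ and on the masks of the other group, and work in $\mathcal A=\mathbb Z_{16}\times\mathbb Z_T$. In $P_1$ the shift $(8\omega,j)$ is then a constant, because $\Phi_t^\circ$ omits $(W_t,J_t)$, and Lemma~\ref{lem:mask}(a) applies. In $P_2$ it is a fixed function of $(W'_{t+1},J'_{t+1})$, and Lemma~\ref{lem:mask}(b) applies. So the pairs $(\mathsf W+8\omega,\mathsf J+j)$ are conditionally i.i.d.\ uniform on $\mathcal A$, and with the private $\xi,\zeta$ the pairs $(u_i(t),\psi_i(t))$ are conditionally i.i.d.\ uniform on $[0,1)^2$.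
\end{proof}

\subsection{The move}

At turn $(i,t)$ let $x=X_i(t-1)$, $y=y_i(t)$, $z=z_i(t)$.

\medskip\noindent\emph{Step 1: visit to $E$.} A memory walker takes $B=E_{r_i(t),\alpha_i(t)}$; if $\psi_i(t)<H|B^{-x}|/N$, it moves to $B^{-x}[u_i(t)]$. A main walker checks whether there is a vertex $v\in E^{-x}$ with $\varphi(v)=a_i(t)$ that is admissible in round $t$; if so, it moves to $v$ with probability $\pi_0$.

\medskip\noindent\emph{Step 2: if Step 1 produced no move, go to $V'$.} Let $N'=|V'^{-x}|\in\{n'-1,n'\}$.
\begin{itemize}
\item[(i)] On $K_n^*$, and on $K_n$ if $x\in E\cup C$: with probability $2k|C_y^{-x}|/N'$ move to a uniform vertex of $C_y^{-x}$, and otherwise to $s_z$.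
\item[(ii)] On $K_n$ if $x=s_c$: if $z=c$, move to a uniform vertex of $C_y$. If $z\ne c$, move with probability
\[
\pi_y=\Bigl(\frac{2kg_y}{n'-1}-\frac1{2k}\Bigr)\Big/\Bigl(1-\frac1{2k}\Bigr)
\]
to a uniform vertex of $C_y$, and otherwise to $s_z$.
\end{itemize}
In round $0$ the rule for $K_n^*$ is used on both graphs, with $n$ in place of $N$ (also in $\pi_0$, which only makes it smaller), $n'$ in place of $N'$ and no vertex removed.

All thresholds are probabilities. In Step 1, $|B|\le e/H+1$ gives $H|B|\le e+H\le\frac{17}{16}e\le2k\le N$, and $\pi_0\le1$. In Step 2, \eqref{eq:gbound2} gives $2k|C_y^{-x}|\le N'$ and $\pi_y\le1$. Finally $\pi_y\ge0$ amounts to $4k^2g_y\ge n'-1$, which holds because $g_y\ge1$ on $K_n$ and $4k^2\ge16k\ge n$, as $k\ge4$.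

\subsection{Property (A)}

Let $i<i'$, and compare the positions of the two walkers either both in round $t$, or in rounds $t+1$ and $t$ respectively. If one is in $E$ and the other in $V'$, they differ. If both are in $V'$, each lies in $C_y\cup\{s_z\}$ for its labels $y,z$, and both labels differ by Lemma~\ref{lem:labels}(a),(b). Suppose both are in $E$. Every index in $P_1$ is below every main index, which is below every index in $P_2$, so the cases are the following; the entries come from Table~\ref{tab:types}.
\begin{itemize}
\item \emph{Same memory group.} The indices $\iota$ are in the same order as the indices $i$, so the labels $\alpha$ differ by Lemma~\ref{lem:labels} with $f$ in place of $d$, and the classes differ.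
\item \emph{Both main.} The labels $a$ differ, and they are the values of $\varphi$ at the two vertices.
\item \emph{$i\in P_1$, $i'$ main.} Same round: $r_2=b_2(t)$ against $r_2\ne b_2(t)$. Rounds $t+1,t$: $r_1=b_1(t+1)$ against $r_1\ne b_1(t+1)$.
\item \emph{$i\in P_1$, $i'\in P_2$.} Same round: $r_2=b_2(t)$ against $r_2=b_2(t)+1$. Rounds $t+1,t$: $r_1=b_1(t+1)$ against $r_1=b_1(t+1)+1$.
\item \emph{$i$ main, $i'\in P_2$.} Same round: $r_4\ne b_4(t)$ against $r_4=b_4(t)$. Rounds $t+1,t$: $r_3\ne b_3(t+1)$ against $r_3=b_3(t+1)$.
\end{itemize}

\subsection{Property (W)}

By Lemma~\ref{lem:inputs2} it suffices to show that a random input sends $x$ to each neighbor with probability $1/N$.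

Let $v\in E^{-x}$. For a memory walker, $(r_i,\alpha_i)$ is uniform over the $H$ classes, so with $B$ the class of $v$ the probability of moving to $v$ is
\[
\frac1H\cdot\frac{H|B^{-x}|}{N}\cdot\frac1{|B^{-x}|}=\frac1N .
\]
For a main walker, $a_i(t)=\varphi(v)$ with probability $1/(2k)$, and independently $v$ is admissible with probability $(1-1/q)^4=\sigma$, so the probability is $\frac1{2k}\cdot\sigma\cdot\frac{2k}{\sigma N}=\frac1N$.

Hence Step 2 is reached with probability $1-|E^{-x}|/N=N'/N$. Whether it is reached depends on $x$ and on components of the input that are independent of $(y,z)$ and of the private variables of Step 2. It remains to show that for uniform $(y,z)\in A\times A$ Step 2 gives every vertex of $V'^{-x}$ probability $1/N'$.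

In case (i) a vertex $v\in C_y^{-x}$ has probability $\frac1{2k}\cdot\frac{2k|C_y^{-x}|}{N'}\cdot\frac1{|C_y^{-x}|}=\frac1{N'}$. Here $N'=|C^{-x}|+2k$, so the remaining mass is $2k/N'$; the coin does not depend on $z$, so this mass is uniform on the $2k$ vertices $s_z$.

In case (ii), $N'=n'-1$. Given $y$, the walker enters $C_y$ with probability $\frac1{2k}+(1-\frac1{2k})\pi_y=\frac{2kg_y}{n'-1}$, so $v\in C_y$ has probability $\frac1{2k}\cdot\frac{2kg_y}{n'-1}\cdot\frac1{g_y}=\frac1{n'-1}$. The remaining mass is $1-\frac{n'-2k}{n'-1}=\frac{2k-1}{n'-1}$. Since $\pi_y$ does not depend on $z$, it is split equally among the $2k-1$ vertices $s_z$ with $z\ne c$.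

The computation for $K_n^*$ also shows that $X_i(0)$ is uniform on $V$.

\subsection{Reading the record}

\begin{lemma}\label{lem:teams}
In every round $t\ge0$ at least one member of every team moves to $E$. If a member of team $l$ and a member of team $0$ of the same group are in $E$ and have both last moved in round $t$, then their positions determine the bit stored by team $l$ in round $t$.
\end{lemma}

\begin{proof}
The member $j$ with $j\equiv-\mathsf J\pmod T$ has $\psi=\zeta/T<1/T\le7e/(8n)$. On the other hand $|B^{-x}|\ge\lfloor e/H\rfloor-1\ge e/H-2$ and $H\le e/16$, so its threshold in Step 1 is at least $(e-2H)/n\ge7e/(8n)$. So this member moves to $E$.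

Step 2 always leads to $V'$, so a memory walker in $E$ arrived there by Step 1 of its last move, and its position displays $u_i(t)$ in a class of size at least $16$. All walkers of a group use the same mask $\mathsf W$ in round $t$, all members of a team store the same bit, and team $0$ stores $0$. Lemma~\ref{lem:read} applies.
\end{proof}

Consider turn $(i,t)$ with $t\ge1$. If $i\le k-p$, all of $P_2$ has last moved in round $t-1$; taking in each team the first member that is in $E$, Lemma~\ref{lem:teams} recovers $\Phi_t$ from the positions of $P_2$. If $i>k-p$, all of $P_1$ has last moved in round $t$, since $p\le k-p$, and the positions of $P_1$ give $\Phi_t^\circ$ in the same way. In both cases the configuration determines $\Phi_t^\circ$.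

\subsection{Property (M)}

Fix a turn $(i,t)$ with $t\ge1$. The labels $y_i,z_i,a_i,\alpha_i$, the shared part of $r_i$ and the set of admissible vertices in round $t$ are functions of $i$ and of $\beta,\gamma,\delta,\kappa,b$ at times $t$ and $t+1$, which are part of $\Phi_t^\circ$. The private variables of the turn are independent of the past and of all shared bits. This settles main walkers. If $i\in P_1$, then $i\le p-1\le k-p$, so the configuration determines $\Phi_t$, and with it $W_t$, $J_t$ and the stored bit.

Let $i\in P_2$ belong to team $l$. The masks $W'_t,J'_t$ are part of $\Phi_t^\circ$. The stored bit $\omega=\omega_l(\Phi_{t+1})$ is determined by $\Phi_t^\circ$ if $l=0$ or if it is a bit of $\beta,\gamma,\delta,\kappa,b$ at time $t+1$. Otherwise it is new: a bit of $\beta,\gamma,\delta,\kappa,b$ at time $t+2$ or of a mask with index $t+1$. Which alternative holds depends only on $l$. Let $\omega$ be new, so $l\ge1$, and let $S$ be the set of members of team $l$ of $P_2$ with index below $i$, that is, those that have already moved in round $t$. Let $Z$ be the event that no member of $S$ is in $E$ before turn $(i,t)$. The set $S$ depends only on $i$, so the configuration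 shows whether $Z$ occurs.

If $Z$ does not occur, some member of $S$ is in $E$. Since $l\ge1$, all of team $0$ of $P_2$ has moved in round $t$, and one of its members is in $E$. By Lemma~\ref{lem:teams} the configuration determines $\omega$.

On $Z$ we show that $\omega$ is still a fair bit. Let $\mathcal G$ be the $\sigma$-field generated by all shared bits other than $\omega$ and all private variables other than those of turn $(i,t)$. First, every position in the past, except the positions of the members of $S$ in round $t$, is $\mathcal G$-measurable. Indeed, a position is a function of the inputs of the same walker up to that round; labels, types and admissibility in rounds up to $t$ use variables with index at most $t+1$; the masks used have index at most $t$; $P_1$ has stored bits of $\Phi_s^\circ$ with $s\le t$; $P_2$ has stored in rounds up to $t-1$ bits of $\Phi_s$ with $s\le t$; and the other teams of $P_2$ store in round $t$ other coordinates of $\Phi_{t+1}$, which are other bits. Second, a member of $S$ decides whether to enter $E$ in round $t$ on the basis of $\psi$, $r$, $\alpha$ and its previous position, and $\omega$ enters its input only through $u$. Hence $Z\in\mathcal G$.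 This is the reason for separating $\psi$ from $u$: staying away from $E$ must not reveal anything about the bit. Third, on $Z$ the members of $S$ moved by Step 2, which does not use $u$, so on $Z$ the whole past coincides with a $\mathcal G$-measurable variable. Therefore, for every value $h$ of the past on which $Z$ occurs, the event that the past equals $h$ lies in $\mathcal G$. Since $\omega$ and the private variables of turn $(i,t)$ are independent of $\mathcal G$, conditionally on this event $\omega$ is a fair bit, independent of these private variables, which keep their law.

In all cases the conditional law of $X_i(t)$ given the past is a function of $i$ and of the configuration, the same for all $t\ge1$. This proves (a) and (b). The proof shows more precisely that this law depends only on $i$, on the position of walker $i$ and on the positions of the memory walkers.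

\subsection{Every smaller number of walkers}

Let $n$ be large, and let $d$ be maximal with $(2+\varepsilon)2^d\le n$ for $K_n^*$, or with $(4+\varepsilon)2^d\le n$ for $K_n$; then $d\ge d_0(\varepsilon)$. By maximality $n<(2+\varepsilon)2^{d+1}\le6\cdot2^d$, respectively $n<(4+\varepsilon)2^{d+1}\le10\cdot2^d$. Hence $n\le2^{d+4}$, so (a) or (b) applies, and $2^d>n/(4+2\varepsilon)$, respectively $2^d>n/(8+2\varepsilon)$.

Delete any set of main walkers from the coupling. The remaining walkers still move in cyclic order and satisfy (W) and (A). For a remaining walker $i$, the conditional law of $X_i(t)$ given the past of all walkers is a function of positions of remaining walkers only, as noted above. By the tower property of conditional expectation, the conditional law given the past of the remaining walkers is the same function, so (M) holds. This yields every number $m$ of walkers with $2p\le m\le2^d$. Finally $2p=O_\varepsilon(d)=O_\varepsilon(\log n)$, so $2p\le n/(56\log_2n)$ for large $n$, and the values $m<2p$ are covered on both graphs by the theorem of Angel, Holroyd, Martin, Wilson and Winkler quoted in Section~\ref{sec:problem}. This completes the proof of Theorem~\ref{thm:dense}.\hfill$\square$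

\begin{thebibliography}{9}
\bibitem{BS} Erik Bates and Lisa Sauermann, \emph{An upper bound on the size of avoidance couplings}, arXiv:1712.00210 (2017).
\end{thebibliography}
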